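\title{Speed and spectral radius of biased random walks on free products of finite groups}

\begin{abstract}
On the Cayley graph of a free product $H_1*\cdots*H_r$ of finite groups, consider the random walk that gives weight $\lambda$ to the edges leading toward the identity and weight $1$ to all other edges. It has been conjectured that, below the critical bias $\lambda_c$, the spectral radius $\rho(\lambda)$ is strictly increasing and the speed $\mathcal S(\lambda)$ is strictly decreasing. We show that both statements fail, simultaneously on one graph, for every $r\ge2$ and every choice of $H_2,\dots,H_r$: for $H_1=(\mathbb Z_2\wr\mathbb Z_k)\times\mathbb Z_m$ with $k$ and then $m$ large, $\rho(1/10)>\rho(1/4)$ and $\mathcal S(1/10)<\mathcal S(1/4)$, while $\lambda_c\ge1$. The other parts of the conjecture are true for all such free products: $\rho$ is continuous and lies in $(0,1)$ below $\lambda_c$, and the speed exists, is deterministic and continuous, is positive and real-analytic on $[0,\lambda_c)$, and vanishes on $[\lambda_c,\infty)$.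
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Biased random walks}
Let $G$ be an infinite, connected, locally finite graph with a root $o$. Write $|v|$ for the graph distance from $o$ to $v$ and call it the \emph{level} of $v$. Let $d_v$ be the degree of $v$ and $d_v^-$ the number of edges from $v$ to level $|v|-1$, so that $d_o^-=0$. Fix $\lambda\in[0,\infty)$. At a vertex $v$, give \emph{weight} $\lambda$ to each edge that leads to level $|v|-1$ and weight $1$ to every other edge; the total weight at $v$ is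
\[
N_v=d_v+(\lambda-1)d_v^- .
\]
The \emph{$\lambda$-biased random walk} $\mathrm{RW}_\lambda$ is the Markov chain $(X_n)_{n\ge0}$, started at $X_0=o$, that leaves $v$ along an edge chosen with probability proportional to its weight: for a neighbor $u$ of $v$,
\[
p(v,u)=\frac{\lambda}{N_v}\quad\text{if } |u|=|v|-1,\qquad p(v,u)=\frac1{N_v}\quad\text{otherwise.}
\]
For $\lambda=1$ this is simple random walk; small $\lambda$ pushes the walk away from $o$ and large $\lambda$ pulls it back. For $\lambda>0$, put the conductance $c(x,y)=\lambda^{-\min(|x|,|y|)}$ on each edge $\{x,y\}$. The total conductance at $v$ is $\pi(v)=\lambda^{-|v|}N_v$, and $p(v,u)=c(v,u)/\pi(v)$. So the walk is irreducible and reversible with respect to $\pi$.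

The probability of never returning to $o$ is the effective conductance from $o$ to infinity divided by $\pi(o)=d_o$. Every conductance is nonincreasing in $\lambda$, and Rayleigh's monotonicity principle says that the effective conductance cannot increase when conductances are lowered. Hence there is a critical value $\lambda_c(G)\in[0,\infty]$ such that $\mathrm{RW}_\lambda$ is transient for $\lambda<\lambda_c(G)$ and recurrent for $\lambda>\lambda_c(G)$. For transitive $G$ it is the growth rate $\lim_n\#\{v:|v|=n\}^{1/n}$; we do not use this fact.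

Two numbers measure how fast the walk escapes. The \emph{spectral radius}
\[
\rho(\lambda)=\limsup_{n\to\infty}p^{(n)}(o,o)^{1/n},
\]
with $p^{(n)}$ the $n$-step transition probability, is the exponential rate of decay of the return probability. The \emph{speed} is
\[
\mathcal S(\lambda)=\lim_{n\to\infty}\frac{|X_n|}{n},
\]
whenever the limit exists.

\begin{example}[the regular tree]\label{ex:tree}
Let $G$ be the tree of degree $r\ge2$. Away from $o$, the level $|X_n|$ goes up with probability $p=\frac{r-1}{r-1+\lambda}$ and down with probability $q=\frac{\lambda}{r-1+\lambda}$. So $\lambda_c=r-1$, and $\mathcal S(\lambda)=p-q=\frac{r-1-\lambda}{r-1+\lambda}$ for $\lambda<\lambda_c$. For $0<\lambda<\lambda_c$, the generating function $F$ of the time needed to descend one level solves $F=z(q+pF^2)$, so $zF(z)=\bigl(1-\sqrt{1-4pqz^2}\bigr)/(2p)$, and $\sum_np^{(n)}(o,o)z^n=1/(1-zF(z))$. Since $|zF(z)|\le1/(2p)<1$ for $|z|\le1/(2\sqrt{pq})$, the radius of convergence is set by the square root, and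
\[
\rho(\lambda)=2\sqrt{pq}=\frac{2\sqrt{(r-1)\lambda}}{r-1+\lambda}.
\]
Thus $\rho$ is strictly increasing and $\mathcal S$ is strictly decreasing below $\lambda_c$.
\end{example}

On a general graph one expects the same. The escape probability is monotone in $\lambda$, and so is the local drift: if $v$ has $d_v^+$ edges to level $|v|+1$, the expected change of level in one step from $v$ is $(d_v^+-\lambda d_v^-)/N_v$, whose derivative in $\lambda$ is $-d_v^-(d_v+d_v^+-d_v^-)/N_v^2\le0$. The regular tree is the Cayley graph of $\mathbb Z_2*\cdots*\mathbb Z_2$, and the graphs closest to it are the Cayley graphs of free products of finite groups, in which finite graphs are glued together along a tree. Throughout, $r\ge2$; $H_1,\dots,H_r$ are nontrivial finite groups; $S_l=S_l^{-1}\not\ni e$ generates $H_l$; $G_l$ is the Cayley graph of $(H_l,S_l)$; and $G=G_1*\cdots*G_r$ is the Cayley graph of $H_1*\cdots*H_r$ with respect to $S_1\cup\cdots\cup S_r$, rooted at the identity $o$. Cayley graphs are simple graphs with edges $\{v,vs\}$. The following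 conjecture is posed in \cite{SSSWX}.

\begin{quote}
\textbf{Conjecture.} For $\mathrm{RW}_\lambda$ on $G=G_1*\cdots*G_r$, the spectral radius $\rho(\lambda)$ lies in $(0,1)$ and is continuous and strictly increasing for $\lambda\in(0,\lambda_c(G))$. The speed $\mathcal S(\lambda)$ exists almost surely, is deterministic, and is continuous for $0\le\lambda<\infty$. Moreover $\mathcal S(\lambda)$ is positive and strictly decreasing for $0\le\lambda<\lambda_c(G)$, and $\mathcal S(\lambda_c(G))=0$.
\end{quote}

\subsection{Results}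
The conjecture is false, and exactly the two monotonicity claims have to be dropped.

\begin{theorem}\label{thm:counter}
Let $r\ge2$ and let $H_2,\dots,H_r$ be any nontrivial finite groups with any Cayley graphs $G_2,\dots,G_r$. There is a finite group $H_1$ with a Cayley graph $G_1$ such that for $G=G_1*\cdots*G_r$ we have $\lambda_c(G)\ge1$,
\[
\rho(1/10)>\rho(1/4),
\]
and there are constants $s_1<s_2$ such that almost surely $\limsup_n|X_n|/n\le s_1$ for $\lambda=\frac1{10}$ and $\liminf_n|X_n|/n\ge s_2$ for $\lambda=\frac14$. Hence $\rho$ is not increasing and $\mathcal S$ is not decreasing on $(0,\lambda_c(G))$. One can take $H_1=(\mathbb Z_2\wr\mathbb Z_k)\times\mathbb Z_m$ with $k$ large and then $m$ large.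
\end{theorem}

For $h\in H_l$ let $|h|$ be its length in $G_l$, which is also its level in $G$.

\begin{theorem}\label{thm:true}
Let $G=G_1*\cdots*G_r$ be as in the conjecture, and put $\beta_l(\lambda)=\sum_{e\ne h\in H_l}\lambda^{-|h|}$.
\begin{enumerate}
\item[(i)] $\lambda_c\in(0,\infty)$ is the unique solution of $\sum_{l}\frac{\beta_l(\lambda)}{1+\beta_l(\lambda)}=1$, and $\mathrm{RW}_{\lambda_c}$ is recurrent.
\item[(ii)] $\rho$ is continuous on $(0,\infty)$, $\rho(\lambda)\in(0,1)$ for $0<\lambda<\lambda_c$, and $\rho(\lambda)=1$ for $\lambda\ge\lambda_c$.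
\item[(iii)] For every $\lambda\in[0,\infty)$ the speed $\mathcal S(\lambda)$ exists almost surely and is deterministic. The function $\mathcal S$ is continuous on $[0,\infty)$, strictly positive and real-analytic on $[0,\lambda_c)$, and $0$ on $[\lambda_c,\infty)$.
\end{enumerate}
\end{theorem}

Real-analytic at $0$ means that $\mathcal S$ agrees on some interval $[0,\varepsilon)$ with a convergent power series in $\lambda$. Theorem~\ref{thm:counter} is stated with $\limsup$ and $\liminf$ because its proof does not use Theorem~\ref{thm:true}; together they give $\mathcal S(1/10)<\mathcal S(1/4)$.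

\subsection{Why monotonicity can fail}
The speed is the average of the local drift over the vertices that the walk visits. Each drift decreases with $\lambda$, but the places where the walk spends its time change with $\lambda$. For the spectral radius, Lemma~\ref{lem:norm} below gives
\[
1-\rho(\lambda)=\inf_g\frac{\sum_{\{x,y\}}c(x,y)(g(x)-g(y))^2}{\sum_x\pi(x)g(x)^2},
\]
and, in contrast with the effective conductance, the denominator also decreases with $\lambda$.

To turn this into a counterexample one needs a graph on which the averages can be computed. We take a finite group $Q$ and replace each vertex of its Cayley graph by $m$ vertices and each edge by a complete bipartite graph. In the free product the walk then stays for a time of order $m$ inside each copy of $G_1$, which is long enough to reach equilibrium, and both $\mathcal S$ and $1-\rho$ are, to first order in $1/m$, equilibrium averages of a finite chain on $Q$ (Section~\ref{sec:blowup}). The walk leaves the copy fastest from vertices of small total weight, and for small $\lambda$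 these are the vertices most of whose edges lead down. It remains to find a group in which such vertices become more frequent in equilibrium as $\lambda$ grows; a lamplighter group does this (Section~\ref{sec:lamp}).

Theorem~\ref{thm:true} is proved in Sections~\ref{sec:critical}--\ref{sec:above}. The probabilities of returning to the root of a copy satisfy a finite system of equations, governed by a concave map on $[0,\infty)^r$. Concavity yields $\lambda_c$ (Section~\ref{sec:critical}) and analyticity of the solution below $\lambda_c$ (Section~\ref{sec:analytic}); the speed is then computed by regeneration at last exit times (Section~\ref{sec:below}), and a corrected distance function handles $\lambda\ge\lambda_c$ and the limit $\lambda\uparrow\lambda_c$ (Section~\ref{sec:above}).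

\section{Free products and standard tools}\label{sec:tools}

\subsection{The graph $G$}\label{sec:graph}
Put $H_l^*=H_l\setminus\{e\}$. Every vertex of $G$ is a unique reduced word $v=h_1\cdots h_n$ with \emph{syllables} $h_i\in H_{l_i}^*$ and $l_i\ne l_{i+1}$. Let $\|v\|=n$ be the number of syllables and, for $v\ne o$, let $\iota(v)=l_n$ be the index of the last one. Multiplying $v$ on the right by $s\in S_l$ appends the syllable $s$ if $v$ does not end in an $H_l$-syllable; otherwise it replaces the last syllable $h$ by $hs$, deleting it if $hs=e$. Hence $|v|=\sum_i|h_i|$: one step changes the sum by at most $1$, and spelling the syllables along geodesics attains it.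

Each coset $vH_l$ spans a copy of $G_l$. It contains exactly one word $\mathsf r$ that does not end in an $H_l$-syllable, its \emph{root}, and $|\mathsf rh|=|\mathsf r|+|h|$ for $h\in H_l$. The vertex $o$ is the root of all its copies. A vertex $v=\mathsf rh$ with $h\in H_l^*$ is the root of all its copies except the one of index $l$. It has
\[
\kappa_l=\sum_{j\ne l}|S_j|\ge1
\]
neighbors $vs$ with $s\in S_j$, $j\ne l$, all at level $|v|+1$, and its other edges lie in the copy $\mathsf rH_l$, where levels compare as in $G_l$. In particular $N_v\ge\kappa_l\ge1$, so the walk is defined also for $\lambda=0$; this is a first use of $r\ge2$.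

For a word $\mathsf r$ not ending in an $H_l$-syllable, the \emph{branch} $\mathcal B_l(\mathsf r)$ is the set of reduced words $\mathsf rh\cdots$ that continue $\mathsf r$ by a syllable $h\in H_l^*$ and then by any further syllables. Two properties follow from the description of the edges.
\begin{enumerate}
\item[(B1)] Every edge from a vertex of $\mathcal B_l(\mathsf r)$ ends in $\mathcal B_l(\mathsf r)\cup\{\mathsf r\}$.
\item[(B2)] The weights at $v\ne o$ depend only on the last syllable of $v$. So left multiplication by $\mathsf r$ carries the walk on $\mathcal B_l(o)$, stopped at $o$, to the walk on $\mathcal B_l(\mathsf r)$, stopped at $\mathsf r$.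
\end{enumerate}

\subsection{Tools}
We use the following textbook facts.
\begin{enumerate}
\item[(M)] If $(M_n)$ is a martingale with bounded increments, then $M_n/n\to0$ almost surely. (The martingale $\sum_{i\le n}(M_i-M_{i-1})/i$ is bounded in $L^2$, hence converges; apply Kronecker's lemma.)
\item[(E)] If an irreducible Markov chain $(\xi_k)$ on a countable set has a stationary probability $\mathsf m$ and $\mathsf m(|b|)<\infty$, then $\frac1k\sum_{i\le k}b(\xi_i)\to\mathsf m(b)$ almost surely, from any starting point.
\item[(P)] Pringsheim's theorem: if a power series with nonnegative coefficients has radius of convergence $R\in(0,\infty)$, its sum has no analytic continuation to a neighborhood of the point $R$.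
\item[(D)] A square matrix $M$ with $|M_{aa}|>\sum_{b\ne a}|M_{ab}|$ for all $a$ (strictly diagonally dominant) is invertible.
\item[(S)] A symmetric positive definite matrix $M$ with nonpositive off-diagonal entries has an inverse with nonnegative entries. (Write $M=\gamma I-B$ with $B\ge0$ entrywise. The spectral radius of $B$ is an eigenvalue of $B$, hence is less than $\gamma$, and $M^{-1}=\sum_n\gamma^{-n-1}B^n$.)
\end{enumerate}

For $\lambda>0$ let $P$ be the transition operator, $Pg(x)=\sum_yp(x,y)g(y)$, and $\langle f,g\rangle=\sum_x\pi(x)f(x)g(x)$.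

\begin{lemma}\label{lem:norm}
For $\lambda>0$, $\rho(\lambda)=\|P\|_{\ell^2(\pi)}=\sup\langle g,Pg\rangle$, the supremum being over finitely supported $g\ge0$ with $\langle g,g\rangle=1$.
\end{lemma}

\begin{proof}
By reversibility $P$ is a self-adjoint contraction of $\ell^2(\pi)$, so $\|P\|$ is the supremum of $|\langle g,Pg\rangle|$ over finitely supported unit vectors. The kernel is nonnegative, so $|\langle g,Pg\rangle|\le\langle|g|,P|g|\rangle$, and the second equality follows. Next, $p^{(n)}(o,o)=\langle\mathbf 1_o,P^n\mathbf 1_o\rangle/\pi(o)\le\|P\|^n$ gives $\rho\le\|P\|$. Conversely, let $g\ge0$ be a finitely supported unit vector, with spectral measure $\mu_g$, a probability on $[-1,1]$. By Jensen's inequality,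
\[
\langle g,Pg\rangle=\int t\,d\mu_g\le\Bigl(\int t^{2n}\,d\mu_g\Bigr)^{1/2n}=\Bigl(\sum_{x,y}\pi(x)g(x)g(y)p^{(2n)}(x,y)\Bigr)^{1/2n}.
\]
The sum is finite. For each pair $x,y$ choose $a,b$ with $p^{(a)}(o,x)\,p^{(b)}(y,o)>0$; then $p^{(a)}(o,x)\,p^{(n)}(x,y)\,p^{(b)}(y,o)\le p^{(n+a+b)}(o,o)$ shows $\limsup_np^{(n)}(x,y)^{1/n}\le\rho$. Letting $n\to\infty$ gives $\langle g,Pg\rangle\le\rho$.
\end{proof}

\section{Blowing up one factor}\label{sec:blowup}

Fix $H_2,\dots,H_r$ with their generating sets, and write $\kappa=\kappa_1=\sum_{j\ge2}|S_j|\ge1$. Let $Q$ be a finite group with a generating set $T=T^{-1}\not\ni e$ of size $k\ge1$. For $m\ge2$ put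
\[
H_1=Q\times\mathbb Z_m,\qquad S_1=T\times\mathbb Z_m .
\]
The set $S_1$ is symmetric and omits the identity. In a product of generators the second coordinates can be chosen freely, so $S_1$ generates $H_1$, $|(x,j)|=|x|_T$ for $x\ne e$, and $|(e,j)|=2$ for $j\ne0$, where $|\cdot|_T$ is the word length in $Q$. All but one of the $m$ vertices above $e$ lie at level $2$. We therefore define on $Q$ the modified length
\[
\ell(x)=|x|_T\quad(x\ne e),\qquad\ell(e)=2 ;
\]
it still changes by at most $1$ along the edges of the Cayley graph of $(Q,T)$. The projection of the walk to $Q$ is approximately the biased walk for $\ell$. Let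
\[
\delta_x=\#\{t\in T:\ell(xt)=\ell(x)-1\},\qquad\bar N_x=k+(\lambda-1)\delta_x\ge\min(1,\lambda)\,k,
\]
and let $\bar P$ be the chain on $Q$ with $\bar P(x,xt)=\lambda/\bar N_x$ if $\ell(xt)=\ell(x)-1$ and $\bar P(x,xt)=1/\bar N_x$ otherwise. For $\lambda>0$ it is the irreducible walk with conductances $\lambda^{-\min(\ell(x),\ell(y))}$, so its stationary law is $\bar\pi(x)=\lambda^{-\ell(x)}\bar N_x/Z$ with $Z=\sum_x\lambda^{-\ell(x)}\bar N_x$. Put
\begin{equation}\label{eq:phipsi}
\varphi(\lambda)=\bar\pi\Bigl(\frac1{\bar N}\Bigr)=\frac1Z\sum_{x\in Q}\lambda^{-\ell(x)},\qquad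
\psi(\lambda)=\bar\pi\Bigl(\frac{\ell+1}{\bar N}\Bigr)=\frac1Z\sum_{x\in Q}\lambda^{-\ell(x)}(\ell(x)+1).
\end{equation}
From a vertex above $x$, the walk leaves the copy of $G_1$ with probability about $\kappa/(m\bar N_x)$, and it then stands at the root of a new copy, $\ell(x)+1$ levels above the old root. So $\kappa\varphi/m$ is the rate of leaving in equilibrium, and $\kappa\psi/m$ is the rate at which the level of the root grows.

\begin{proposition}\label{prop:blowup}
Fix $Q$, $T$ and $\lambda>0$. There is $C<\infty$, independent of $m$, such that for all large $m$: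
\begin{enumerate}
\item[(a)] almost surely, $\limsup_n\bigl|\,m|X_n|/n-\kappa\psi(\lambda)\bigr|\le C/m$;
\item[(b)] $\bigl|m(1-\rho(\lambda))-\kappa\varphi(\lambda)\bigr|\le Cm^{-1/4}$.
\end{enumerate}
\end{proposition}

\begin{example}\label{ex:Z2}
Let $Q=\{e,t\}$ and $T=\{t\}$, so that $G_1$ is the complete bipartite graph $K_{m,m}$. Then $\ell(t)=1$, $\bar N_t=1$, $\ell(e)=2$, $\bar N_e=\lambda$, and $\bar P$ alternates between the two points. Inside a copy, the walk spends half of its time at level $1$, where it leaves with probability about $\kappa/m$ and gains $2$, and half at level $2$, where it leaves with probability about $\kappa/(\lambda m)$ and gains $3$. Accordingly $\varphi=\frac12(1+\lambda^{-1})$ and $\psi=\frac12(2+3\lambda^{-1})$. Both are decreasing, as the conjecture predicts: here the equilibrium does not depend on $\lambda$.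
\end{example}

In the rest of this section $C$ and $O(\cdot)$ denote bounds that depend only on $Q,T,\lambda,\kappa$, and $C$ may change from line to line. For a vertex $v$ let $\mathsf r_v$ be the root of the copy $vH_1$, and write $v=\mathsf r_vh$ with $h=(x,j)\in H_1$. The \emph{type} of $v$ is $\tau(v)=x\in Q$ if $h\ne e$, and $\tau(v)=\circ$ if $h=e$. Thus $|v|=|\mathsf r_v|+\ell(\tau(v))$ if $\tau(v)\in Q$, and $v=\mathsf r_v$ if $\tau(v)=\circ$. Let $\ell_{\max}=\max_Q\ell$.

\begin{lemma}\label{lem:steps}
Consider one step of the walk from $v$ to $v'$.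
\begin{enumerate}
\item[(a)] Let $\tau(v)=x\in Q$. Then one of the following happens: $v'$ has type $y\in Q$ and $\mathsf r_{v'}=\mathsf r_v$, with probability $\bar P(x,y)+O(1/m)$; or $v'=\mathsf r_v$, with probability $O(1/m)$; or the step is an \emph{exit}, with probability $\kappa/N_v=\kappa/(m\bar N_x)+O(m^{-2})$, in which case $\tau(v')=\circ$, $|\mathsf r_{v'}|=|\mathsf r_v|+\ell(x)+1$ and $\|\mathsf r_{v'}\|=\|\mathsf r_v\|+2$.
\item[(b)] Let $\tau(v)=\circ$. With probability $1-O(1/m)$, $\tau(v')\in Q$ and $\mathsf r_{v'}=v$. In every case $\bigl||\mathsf r_{v'}|-|\mathsf r_v|\bigr|\le1+\ell_{\max}$ and $\|\mathsf r_{v'}\|\ge\|\mathsf r_v\|-2$.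
\end{enumerate}
In particular, from every vertex the next type is $\circ$ with probability at most $C/m$.
\end{lemma}

\begin{proof}
(a) Let $v=\mathsf r_v(x,j)$. Its neighbors in the copy are the $\mathsf r_v(xt,j')$ with $t\in T$, $j'\in\mathbb Z_m$. If $\ell(x)\ge2$, then $xt\ne e$ for all $t$: either $|x|_T\ge2$, or $x=e\notin T$. So there are $m$ neighbors of type $xt$ for each $t$, levels compare as the values of $\ell$, $d_v^-=m\delta_x$, and $N_v=mk+\kappa+(\lambda-1)m\delta_x=m\bar N_x+\kappa$. If $\ell(x)=1$, then $\delta_x=0$ and $xt=e$ for exactly one $t$. The neighbors in the copy are $m$ vertices of each type $xt\ne e$ and $m-1$ vertices of type $e$, all of weight $1$, and the root, of weight $\lambda$; so $N_v=m\bar N_x+\kappa+\lambda-1$. In both cases $N_v=m\bar N_x+O(1)$ with $\bar N_x$ bounded below, which gives the three probabilities. The exits are the $\kappa$ edges to $v'=vs$, $s\in S_j$, $j\ge2$. The word $vs$ ends in $s$, so it is its own root; it has level $|v|+1$ and two syllables more than $\mathsf r_v$.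

(b) The $mk$ edges into the copy rooted at $v$ have weight $1$, and the other $\kappa$ edges have weight at most $\max(1,\lambda)$; this gives the probability. Since $|\mathsf r_v|=|v|$, $\bigl||v'|-|v|\bigr|\le1$ and $0\le|v'|-|\mathsf r_{v'}|\le\ell_{\max}$, the first bound holds. For the second, let $v'=vs$ with $s\in S_j$, $j\ge2$. If $s$ is appended or modifies the last syllable, then $v'$ is its own root and $\|v'\|\ge\|v\|$. If $s$ deletes the last syllable, then $\|v'\|=\|v\|-1$, and $\mathsf r_{v'}$ is $v'$ or $v'$ with one more syllable removed.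
\end{proof}

We shall solve two Poisson equations. For $b:Q\to\mathbb R$ with $\bar\pi(b)=0$ there is $u$ with $\bar Pu-u=b$: by irreducibility the kernel of $\bar P-I$ consists of the constants, so its range has codimension one, and the range is contained in $\{b:\bar\pi(b)=0\}$. The solution does not depend on $m$.

\begin{proof}[Proof of Proposition~\ref{prop:blowup}(a)]
At a vertex of type $x$ the drift of $m|\mathsf r_{X_n}|$ is about $a(x)=\kappa(\ell(x)+1)/\bar N_x$, which depends on $x$. Adding a bounded function of the type makes it constant. Since $\bar\pi(a)=\kappa\psi$, there is $u:Q\to\mathbb R$ with $\bar Pu-u=\kappa\psi-a$. Set $u(\circ)=0$ and $Y_n=m|\mathsf r_{X_n}|+u(\tau(X_n))$. Let $\mathcal F_n=\sigma(X_0,\dots,X_n)$ and $\Delta_n=E[Y_{n+1}-Y_n\mid\mathcal F_n]$. If $X_n=v$ has type $x\in Q$, Lemma~\ref{lem:steps}(a) gives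
\[
\Delta_n=m(\ell(x)+1)\frac\kappa{N_v}+\bar Pu(x)-u(x)+O(1/m)=a(x)+\bar Pu(x)-u(x)+O(1/m)=\kappa\psi+O(1/m).
\]
If $\tau(X_n)=\circ$, Lemma~\ref{lem:steps}(b) gives $|\Delta_n|\le m(1+\ell_{\max})\,O(1/m)+2\max|u|=O(1)$. With $I_n=\mathbf 1\{\tau(X_n)=\circ\}$ we get
\[
\Bigl|\sum_{i<n}\Delta_i-n\kappa\psi\Bigr|\le\frac{Cn}m+C\sum_{i<n}I_i .
\]
Apply (M) to $\sum_{i=1}^n(I_i-E[I_i\mid\mathcal F_{i-1}])$: since $E[I_i\mid\mathcal F_{i-1}]\le C/m$, almost surely $\limsup_n\frac1n\sum_{i<n}I_i\le C/m$. Apply (M) to $Y_n-\sum_{i<n}\Delta_i$, whose increments are bounded for fixed $m$: almost surely $\limsup_n|Y_n/n-\kappa\psi|\le C/m$. Finally $\bigl|m|X_n|-Y_n\bigr|\le m\ell_{\max}+\max|u|$ does not grow with $n$.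
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:blowup}(b)]
\emph{Lower bound for $\rho$.} Apply Lemma~\ref{lem:norm} to the normalized indicator of the copy $H_1$ rooted at $o$. Since $\langle\mathbf 1_{H_1},P\mathbf 1_{H_1}\rangle=\pi(H_1)-c(\partial H_1)$, where $c(\partial H_1)$ is the total conductance of the edges leaving $H_1$, we get $1-\rho\le c(\partial H_1)/\pi(H_1)$. Each $h\in H_1$ has $\kappa$ such edges, of conductance $\lambda^{-|h|}$. There are $m$ vertices of each type $x\ne e$, $m-1$ of type $e$, and the root, so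
\[
c(\partial H_1)=\kappa\Bigl(m\sum_{x\in Q}\lambda^{-\ell(x)}-\lambda^{-2}+1\Bigr),\qquad\pi(H_1)=N_o+\sum_{h\ne e}\lambda^{-|h|}\bigl(m\bar N_{\tau(h)}+O(1)\bigr)=m^2Z+O(m).
\]
Hence $1-\rho\le\kappa\varphi/m+O(m^{-2})$.

\emph{Upper bound for $\rho$.} If $f>0$ and $Pf\le\vartheta f$, then $p^{(n)}(o,o)f(o)\le P^nf(o)\le\vartheta^nf(o)$, so $\rho\le\vartheta$. We look for such an $f$ with $\vartheta$ close to $1-\kappa\varphi/m$. If the walk were killed at its first exit, then to first order in $1/m$ it would have the eigenfunction $1+u/m$ with eigenvalue $1-\kappa\varphi/m$, where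
\[
\bar Pu(x)-u(x)=\frac\kappa{\bar N_x}-\kappa\varphi,\qquad x\in Q;
\]
this equation is solvable because $\bar\pi(1/\bar N)=\varphi$. To make an exit look like killing, we let $f$ drop by a small factor $\alpha$ at each exit. The price is that from a vertex of type $\circ$ a step of probability $O(1/m)$ can multiply $f$ by $1/\alpha$. We pay it by raising $f$ by a factor $1+\varepsilon$ at vertices of type $\circ$, which the walk leaves at once. This requires $1/(m\alpha)\ll\varepsilon$, while $\alpha,\varepsilon\to0$ keeps the new error terms $\alpha/m$ and $\varepsilon/m$ at the other vertices below the order $1/m$. Take $\alpha=m^{-1/2}$ and $\varepsilon=m^{-1/4}$, and define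
\[
f(v)=m^{-\|\mathsf r_v\|/4}\bigl(1+\omega(v)\bigr),\qquad\omega(v)=\frac{u(\tau(v))}m\ \text{ if }\tau(v)\in Q,\qquad\omega(v)=m^{-1/4}\ \text{ if }\tau(v)=\circ .
\]
For large $m$, $f>0$.

Let $\tau(v)=x\in Q$ and let $p_\circ=O(1/m)$ be the probability of stepping to $\mathsf r_v$. The steps to types in $Q$ have total probability $1-p_\circ-\kappa/N_v$. By Lemma~\ref{lem:steps}(a),
\begin{align*}
m^{\|\mathsf r_v\|/4}Pf(v)&=\Bigl(1-p_\circ-\frac\kappa{N_v}\Bigr)+\frac{\bar Pu(x)+O(1/m)}m+p_\circ\bigl(1+m^{-1/4}\bigr)+\frac\kappa{N_v}m^{-1/2}\bigl(1+m^{-1/4}\bigr)\\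
&=1-\frac\kappa{m\bar N_x}+\frac{\bar Pu(x)}m+O(m^{-5/4})=1+\frac{u(x)}m-\frac{\kappa\varphi}m+O(m^{-5/4}).
\end{align*}
Dividing by $1+u(x)/m$ gives $Pf(v)\le(1-\kappa\varphi/m+Cm^{-5/4})f(v)$.

Let $\tau(v)=\circ$. By Lemma~\ref{lem:steps}(b), a step into the copy rooted at $v$ leads to $v'$ with $m^{\|\mathsf r_v\|/4}f(v')=1+O(1/m)$; the other steps have probability $O(1/m)$ and lead to $v'$ with $m^{\|\mathsf r_v\|/4}f(v')\le2m^{1/2}$. So $m^{\|\mathsf r_v\|/4}Pf(v)\le1+O(m^{-1/2})$, and for large $m$
\[
\frac{Pf(v)}{f(v)}\le\frac{1+Cm^{-1/2}}{1+m^{-1/4}}\le1-\tfrac12m^{-1/4}\le1-\frac{\kappa\varphi}m .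
\]
Hence $\rho\le1-\kappa\varphi/m+Cm^{-5/4}$.
\end{proof}

\section{The lamplighter group and the counterexample}\label{sec:lamp}

By Proposition~\ref{prop:blowup} it suffices to find $(Q,T)$ for which $\varphi$ and $\psi$ are both larger at $\frac14$ than at $\frac1{10}$. Let $\mu_\lambda$ be the probability on $Q$ proportional to $\lambda^{-\ell(x)}$. Then \eqref{eq:phipsi} reads
\begin{equation}\label{eq:mu}
\frac1{\varphi(\lambda)}=\mu_\lambda(\bar N)=k-(1-\lambda)\,\mu_\lambda(\delta),\qquad\psi(\lambda)=\varphi(\lambda)\,\mu_\lambda(\ell+1).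
\end{equation}
So $\varphi$ increases exactly where $(1-\lambda)\mu_\lambda(\delta)$ increases. The first factor decreases, and $\frac{d}{d\lambda}\mu_\lambda(\delta)=-\lambda^{-1}\mathrm{Cov}_{\mu_\lambda}(\delta,\ell)$. We need a group in which, among the elements that $\mu_\lambda$ sees, the lower ones have more edges leading down. For $\psi$ we need in addition that the mean level $\mu_\lambda(\ell)$, which decreases in $\lambda$, decreases slowly.

Let $k\ge2$ and $Q=\mathbb Z_2\wr\mathbb Z_k$. Its elements are the pairs $(A,i)$ with $A\subset\mathbb Z_k$ and $i\in\mathbb Z_k$, and $(A,i)(B,j)=(A\,\triangle\,(i+B),\,i+j)$. Think of $A$ as the set of lit lamps and of $i$ as the position of a lamplighter. Let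
\[
T=\{(\emptyset,j):j\ne0\}\cup\{(\{0\},0)\},\qquad|T|=k .
\]
Right multiplication by $(\emptyset,j)$ \emph{moves} the lamplighter to another site, any site being allowed, and right multiplication by $(\{0\},0)$ \emph{flips} the lamp at the current site. For $x=(A,i)$ put $A'=A\setminus\{0\}$ and $a=|A'|$.

\begin{lemma}\label{lem:lamp}
If $a=0$, then $|x|_T=|A|+\mathbf 1[i\ne0]$, so $\ell(x)\le2$. If $a\ge1$, then
\[
\ell(x)=|x|_T=|A|+a+\mathbf 1[i\notin A'],\qquad\delta_x=\begin{cases}1&\text{if }i\in A',\\a+\mathbf 1[i=0\in A]&\text{if }i\notin A'.\end{cases}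
\]
\end{lemma}

\begin{proof}
A word for $(A,i)$ contains at least $|A|$ flips. For $a=0$ it contains a move if $i\ne0$, and flipping at $0$ if $0\in A$ and then moving to $i$ attains the bound. Let $a\ge1$. The lamplighter starts at $0\notin A'$ and must arrive at every point of $A'$, so at least $a$ moves are needed. If there are exactly $a$ moves, all arrivals are in $A'$, and so is the final position. This gives the lower bound. To attain it, flip at $0$ if $0\in A$, then visit and flip the points of $A'$ one after the other, with $i$ last if $i\in A'$, and finally move to $i$ if $i\notin A'$.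

The neighbors of $e$ have $a=0$, so for $a\ge1$ the function $\ell$ is the word length at all neighbors of $x$. A move keeps $A$, so it lowers $\ell$ exactly when $i\notin A'$ and the new position is in $A'$; there are $a$ such moves. A flip at $i\in A'$ lowers $\ell$ by one: for $a\ge2$ the new length is $(|A|-1)+(a-1)+1$, and for $a=1$ it is $(|A|-1)+1$. A flip at $i\notin A'$, $i\ne0$, gives the larger length $(|A|+1)+(a+1)$. A flip at $i=0$ changes only $|A|$, and lowers it when $0\in A$.
\end{proof}

The lemma shows the mechanism. A lit lamp costs two levels, a move and a flip, so under $\mu_\lambda$ the odds that a lamp is lit are about $\lambda^{-2}:1$, and the fraction of lit lamps is about $p=1/(1+\lambda^2)$. Standing outside $A'$ costs one more level, which favors each such position by a factor $\lambda^{-1}$. So the odds of $i\in A'$ against $i\notin A'$ are $p:\lambda^{-1}(1-p)=1:\lambda$. In the first case $\delta=1$, in the second $\delta\approx pk$. Raising $\lambda$ switches off lamps, and thereby creates more of the states in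 which almost every edge leads down. Their proportion $\lambda/(1+\lambda)$ grows to first order in $\lambda$, while the mean level $2pk$ drops only to second order.

\begin{lemma}\label{lem:limits}
Let $\varphi_k,\psi_k$ be the functions \eqref{eq:phipsi} for this $(Q,T)$. For each $\lambda\in(0,1]$, as $k\to\infty$,
\[
k\,\varphi_k(\lambda)\to\Phi(\lambda)=\frac{(1+\lambda)(1+\lambda^2)}{1+2\lambda^2+\lambda^3},\qquad\psi_k(\lambda)\to\Psi(\lambda)=\frac{2(1+\lambda)}{1+2\lambda^2+\lambda^3}.
\]
\end{lemma}

\begin{proof}
Fix $\lambda$; here $O(\cdot)$ is uniform in $k$ and in the element of $Q$. For $a\ge1$,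
\[
\lambda^{-\ell(A,i)}=\lambda^{-2a}\cdot\lambda^{-\mathbf 1[0\in A]}\cdot\lambda^{-\mathbf 1[i\notin A']}.
\]
Put $\Lambda_k=(1+\lambda^{-1})(1+\lambda^{-2})^{k-1}\ge2^{k-1}$. The weights $\lambda^{-2a}/(1+\lambda^{-2})^{k-1}$ define a random subset $A'$ of the $k-1$ nonzero sites that contains each site independently with probability $p=1/(1+\lambda^2)$; let $E$ be the corresponding expectation. For given $A'$ there are $a$ positions $i\in A'$ and $k-a$ positions $i\notin A'$, and the two choices $A=A'$, $A=A'\cup\{0\}$ contribute the factor $1+\lambda^{-1}$. By Lemma~\ref{lem:lamp}, $\ell+1=2a+O(1)$, and $\delta=O(1)$ for $i\in A'$, $\delta=a+O(1)$ for $i\notin A'$. The $2k$ elements with $a=0$ have $\ell\le2$ and $\delta\le k$, so they contribute $O(k^2)$ to each sum below. Therefore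
\begin{align*}
\frac1{k\Lambda_k}\sum_x\lambda^{-\ell(x)}&=E\Bigl[\Bigl(\frac ak+\lambda^{-1}\Bigl(1-\frac ak\Bigr)\Bigr)\mathbf 1[a\ge1]\Bigr]+o(1),\\
\frac1{k^2\Lambda_k}\sum_x\lambda^{-\ell(x)}\delta_x&=E\Bigl[\lambda^{-1}\Bigl(1-\frac ak\Bigr)\frac ak\Bigr]+o(1),\\
\frac1{k^2\Lambda_k}\sum_x\lambda^{-\ell(x)}(\ell(x)+1)&=E\Bigl[\frac{2a}k\Bigl(\frac ak+\lambda^{-1}\Bigl(1-\frac ak\Bigr)\Bigr)\Bigr]+o(1).
\end{align*}
The integrands are bounded and $a/k\to p>0$ in probability. Since $\lambda^{-1}(1-p)=\lambda p$, the three limits are $(1+\lambda)p$, $\lambda p^2$ and $2(1+\lambda)p^2$. Hence $\mu_\lambda(\delta)/k\to\lambda p/(1+\lambda)$ and $\mu_\lambda(\ell+1)/k\to2p$. By \eqref{eq:mu},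
\[
\frac1{k\varphi_k(\lambda)}\to1-\frac{\lambda(1-\lambda)}{(1+\lambda)(1+\lambda^2)}=\frac{1+2\lambda^2+\lambda^3}{(1+\lambda)(1+\lambda^2)}=\frac1{\Phi(\lambda)},\qquad\psi_k(\lambda)\to2p\,\Phi(\lambda)=\Psi(\lambda).\qedhere
\]
\end{proof}

Near $0$ we have $\Phi(\lambda)=1+\lambda+O(\lambda^2)$ and $\Psi(\lambda)=2+2\lambda+O(\lambda^2)$, and
\begin{equation}\label{eq:values}
\Phi\bigl(\tfrac1{10}\bigr)=\tfrac{1111}{1021}<1.09<1.16<\tfrac{85}{73}=\Phi\bigl(\tfrac14\bigr),\qquad\Psi\bigl(\tfrac1{10}\bigr)=\tfrac{2200}{1021}<2.16<2.19<\tfrac{160}{73}=\Psi\bigl(\tfrac14\bigr).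
\end{equation}

\begin{remark}
The order of limits matters. For fixed $k$, the element $(\mathbb Z_k,0)$ is the only one with $\ell=2k$, the maximal value, and all its edges lead down. So $Z=O(\lambda^{1-2k})$ while $\sum_x\lambda^{-\ell(x)}\ge\lambda^{-2k}$, and $\varphi_k(\lambda)\to\infty$ as $\lambda\to0$, although $\Phi(\lambda)\to1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:limits} and \eqref{eq:values}, fix $k$ with $\varphi_k(\frac1{10})<\varphi_k(\frac14)$ and $\psi_k(\frac1{10})<\psi_k(\frac14)$. Apply Proposition~\ref{prop:blowup} for $\lambda\in\{\frac1{10},\frac14,1\}$, with a common constant $C$, and take $m$ so large that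
\[
\frac Cm<\kappa\psi_k(1),\qquad\frac{2C}m<\kappa\psi_k\bigl(\tfrac14\bigr)-\kappa\psi_k\bigl(\tfrac1{10}\bigr),\qquad2Cm^{-1/4}<\kappa\varphi_k\bigl(\tfrac14\bigr)-\kappa\varphi_k\bigl(\tfrac1{10}\bigr);
\]
this is possible because $\kappa\ge1$ and $\psi_k(1)>0$. For $\lambda=1$, part (a) gives $\liminf_n|X_n|/n>0$ almost surely, so $\mathrm{RW}_1$ is transient and $\lambda_c(G)\ge1>\frac14$. Part (a) also gives the claim on the speed, with $ms_1=\kappa\psi_k(\frac1{10})+C/m$ and $ms_2=\kappa\psi_k(\frac14)-C/m$. Part (b) gives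
\[
m\bigl(1-\rho(\tfrac1{10})\bigr)\le\kappa\varphi_k(\tfrac1{10})+Cm^{-1/4}<\kappa\varphi_k(\tfrac14)-Cm^{-1/4}\le m\bigl(1-\rho(\tfrac14)\bigr).\qedhere
\]
\end{proof}

\section{Returns to the root and the critical value}\label{sec:critical}

From now on $G=G_1*\cdots*G_r$ is arbitrary, as in Theorem~\ref{thm:true}.

\subsection{The first-step equations}
Let $\lambda\ge0$. For $h\in H_l^*$ and a neighbor $h'$ of $h$ in $G_l$, let $w_h(h')=\lambda$ if $|h'|=|h|-1$ and $w_h(h')=1$ otherwise, and put $n_h=\sum_{h'\sim h}w_h(h')$. Then $N_{\mathsf rh}=n_h+\kappa_l$ when $\mathsf r$ is the root. Let $T_v=\min\{n\ge0:X_n=v\}$, and write $P_v,E_v$ for the walk started at $v$. For $h\in H_l^*$ and $0\le z\le1$ put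
\[
F_h(z)=E_{\mathsf rh}\bigl[z^{T_{\mathsf r}};T_{\mathsf r}<\infty\bigr],\qquad W_l(z)=\sum_{s\in S_l}F_s(z),\qquad A_l(z)=\sum_{j\ne l}W_j(z),
\]
and $F_e=1$. By (B1) and (B2), $F_h$ does not depend on the root $\mathsf r$. We write $W_l(\lambda,z)$ when $\lambda$ varies. From $\mathsf rh$ the walk steps to some $\mathsf rh'$, or to some $\mathsf rhs\in\mathcal B_j(\mathsf rh)$ with $s\in S_j$, $j\ne l$. In the second case it must hit $\mathsf rh$ before $\mathsf r$, by (B1), so the generating function of $T_{\mathsf r}$ from $\mathsf rhs$ is $F_sF_h$. Hence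
\begin{equation}\label{eq:first}
(n_h+\kappa_l)F_h=z\Bigl[\sum_{h'\sim h}w_h(h')F_{h'}+A_lF_h\Bigr],\qquad h\in H_l^* .
\end{equation}
For given $A_l$ this is a finite linear system, because $H_l$ is finite. Let $M_l(\lambda,z,A)$ be the matrix indexed by $H_l^*$ with diagonal entries $n_h+\kappa_l-zA$, entries $-zw_h(h')$ for $h'\sim h$, and zeros elsewhere. The term $h'=e$ occurs for $h\in S_l$, with weight $\lambda$, so \eqref{eq:first} says $M_l(\lambda,z,A_l)F=z\lambda\mathbf 1_{S_l}$. Wherever the matrix is invertible,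
\begin{equation}\label{eq:W}
W_l=\widehat W_l(\lambda,z,A_l),\qquad\widehat W_l(\lambda,z,A)=z\lambda\,\mathbf 1_{S_l}^{T}M_l(\lambda,z,A)^{-1}\mathbf 1_{S_l}.
\end{equation}
For $0\le z<1$ we have $A_l(z)\le\kappa_l$, so the diagonal entries are at least $n_h+(1-z)\kappa_l>zn_h$; by (D), \eqref{eq:W} holds. It is a closed system of $r$ equations for $W_1,\dots,W_r$.

At $z=1$ it is better to count escapes than returns. Put
\[
c_l=|S_l|-W_l(1)=\sum_{s\in S_l}\bigl(1-F_s(1)\bigr),\qquad t_l=\sum_{j\ne l}c_j=\kappa_l-A_l(1)\ge0,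
\]
and $c(\lambda)=(c_1,\dots,c_r)$. Let $M_l^0=M_l(\lambda,1,\kappa_l)$, the matrix with diagonal $n_h$ and off-diagonal entries $-w_h(h')$. Then $M_l(\lambda,1,\kappa_l-t)=M_l^0+tI$ and $M_l^0\mathbf 1=\lambda\mathbf 1_{S_l}$. Define
\[
C_l(\lambda,t)=|S_l|-\widehat W_l(\lambda,1,\kappa_l-t),\qquad\Gamma_\lambda(b)_l=C_l\Bigl(\lambda,\sum_{j\ne l}b_j\Bigr)\quad\text{for }b\in[0,\infty)^r .
\]
In electrical terms, $c_l$ is the current from $o$ into the branch $\mathcal B_l(o)$ under the voltage $F$, and $C_l(\lambda,t)$ is the current out of $e$ in the finite network $G_l$ when $e$ has voltage $1$ and each $h\ne e$ is grounded through a conductance $t\lambda^{-|h|}$, which stands for the branches attached at $h$. At $z=1$, \eqref{eq:W} becomes the fixed point equation $c=\Gamma_\lambda(c)$.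

\begin{example}\label{ex:treefixed}
For the tree, $H_l=\{e,s\}$, $M_l^0=(\lambda)$, $C_l(\lambda,t)=1-\frac\lambda{\lambda+t}=\frac t{\lambda+t}$ and $\beta_l=1/\lambda$. A fixed point with equal coordinates $b$ solves $b=\frac{(r-1)b}{\lambda+(r-1)b}$. The right side is a concave function of $b$ that vanishes at $0$ with slope $(r-1)/\lambda$. It meets the diagonal at a positive point, namely $b=1-\lambda/(r-1)$, exactly when the slope exceeds $1$. The general case has the same shape.
\end{example}

\subsection{Concavity}
For $\lambda>0$ let $D_l=\mathrm{diag}(\lambda^{-|h|})_{h\in H_l^*}$ and $L_l=D_lM_l^0$. The off-diagonal entries of $L_l$ are $-\lambda^{-\min(|h|,|h'|)}$ for $h\sim h'$, so $L_l$ is symmetric, and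
\[
g^TL_lg=\sum_{\{h,h'\}}\lambda^{-\min(|h|,|h'|)}(g_h-g_{h'})^2,
\]
the sum running over the edges of $G_l$, with $g_e=0$. As $G_l$ is connected, $L_l$ is positive definite. Since $D_l=\lambda^{-1}$ on $S_l$, we have $L_l\mathbf 1=\mathbf 1_{S_l}$, and by symmetry
\begin{equation}\label{eq:flux}
\sum_{s\in S_l}g_s=\mathbf 1^TL_lg=\sum_{h\in H_l^*}\lambda^{-|h|}(M_l^0g)_h\qquad\text{for every vector }g .
\end{equation}

\begin{lemma}\label{lem:concave}
Let $\lambda>0$. For $t\ge0$ the matrix $M_l^0+tI$ is invertible and its inverse has nonnegative entries. On $[0,\infty)$ the function $C_l(\lambda,\cdot)$ is real-analytic, strictly increasing, strictly concave and at most $|S_l|$, with $C_l(\lambda,0)=0$ and $\partial_tC_l(\lambda,0)=\beta_l(\lambda)$.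
\end{lemma}

\begin{proof}
Drop the index $l$. The matrix $L+tD$ is positive definite with nonpositive off-diagonal entries, so $R=(L+tD)^{-1}$ is positive definite and, by (S), nonnegative. Hence $(M^0+tI)^{-1}=RD$ is nonnegative, and $\widehat W(\lambda,1,\kappa-t)=\lambda\mathbf 1_S^TRD\mathbf 1_S=\mathbf 1_S^TR\mathbf 1_S\ge0$, so $C\le|S|$. The function $C$ is rational in $t$ without poles on $[0,\infty)$. From $\partial_tR=-RDR$, with $g=R\mathbf 1_S\ne0$,
\[
\partial_tC=g^TDg>0,\qquad\partial_t^2C=-2(Dg)^TR(Dg)<0 .
\]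
Let $F(t)=(M^0+tI)^{-1}\lambda\mathbf 1_S$. Since $\lambda\mathbf 1_S=M^0\mathbf 1$, we have $F(0)=\mathbf 1$ and $M^0(\mathbf 1-F(t))=tF(t)$. By \eqref{eq:flux}, $C(\lambda,t)=\sum_{s\in S}(1-F_s(t))=t\sum_{h\ne e}\lambda^{-|h|}F_h(t)$. This vanishes at $t=0$ with derivative $\sum_{h\ne e}\lambda^{-|h|}=\beta$.
\end{proof}

Write $C_l(t)$ for $C_l(\lambda,t)$. Strict concavity and $C_l(0)=0$ give, for $t>0$ and $\gamma>1$,
\begin{equation}\label{eq:conc}
tC_l'(t)<C_l(t)<\beta_lt,\qquad C_l(\gamma t)<\gamma C_l(t).
\end{equation}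

The slope of Example~\ref{ex:treefixed} is replaced by the positive eigenvalue of the derivative of $\Gamma_\lambda$ at $0$, which is the matrix $(\beta_l\mathbf 1[l\ne j])_{l,j}$. It is explicit. For $\lambda>0$ the function $\vartheta\mapsto\sum_l\beta_l/(\vartheta+\beta_l)$ decreases strictly from $r>1$ to $0$ on $[0,\infty)$; here the $\beta_l$ are positive because the groups are nontrivial. Let $\theta=\theta(\lambda)>0$ be the point where it equals $1$; it is continuous in $\lambda$ by the implicit function theorem. Put $y_l=\beta_l/(\theta+\beta_l)$ and $x_l=1/(\theta+\beta_l)$. Then $\sum_ly_l=1$ and $1-y_l=\theta x_l$, so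
\begin{equation}\label{eq:eigen}
\beta_l\sum_{j\ne l}y_j=\theta y_l,\qquad\sum_{l\ne j}x_l\beta_l=\theta x_j :
\end{equation}
$y$ and $x$ are positive right and left eigenvectors. Each $\beta_l$ decreases strictly and continuously from $\infty$ to $0$, so $\sum_l\beta_l/(1+\beta_l)$ decreases strictly from $r$ to $0$ and equals $1$ at a unique $\lambda_*\in(0,\infty)$. Moreover $\theta(\lambda)>1$, $=1$, $<1$ according as $\lambda<\lambda_*$, $=\lambda_*$, $>\lambda_*$.

\begin{lemma}\label{lem:fixed}
Let $\lambda>0$. The vector $c(\lambda)$ is the largest fixed point of $\Gamma_\lambda$ in $[0,\infty)^r$. If $\lambda\ge\lambda_*$, the only fixed point is $0$. If $\lambda<\lambda_*$, there is exactly one nonzero fixed point; it has positive coordinates and equals $c(\lambda)$.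
\end{lemma}

\begin{proof}
\emph{Largest fixed point.} Since $t_l\ge0$, the matrix $M_l^0+t_lI$ is invertible, so \eqref{eq:W} holds at $z=1$ and $c(\lambda)$ is a fixed point. Let $\tilde c$ be any fixed point, $\tilde t_l=\sum_{j\ne l}\tilde c_j$, and $\tilde F=(M_l^0+\tilde t_lI)^{-1}\lambda\mathbf 1_{S_l}\ge0$ on $H_l^*$ for each $l$, with $\tilde F_e=1$. Then $\sum_{s\in S_l}\tilde F_s=|S_l|-C_l(\tilde t_l)=|S_l|-\tilde c_l$, so $\kappa_l-\tilde t_l=\sum_{j\ne l}\sum_{s\in S_j}\tilde F_s$, and $\tilde F$ solves \eqref{eq:first} at $z=1$ with this sum in place of $A_l$. Let $F_h^{[n]}=P_{\mathsf rh}(T_{\mathsf r}\le n)$. We show $F^{[n]}_h\le\tilde F_h$ for all $l$ and $h\in H_l$ by induction on $n$. For $n=0$ this holds since $\tilde F\ge0$ and $\tilde F_e=1$. For $s\in S_j$, $j\ne l$, we have $P_{\mathsf rhs}(T_{\mathsf r}\le n)\le F_s^{[n]}F_h^{[n]}$, so for $h\in H_l^*$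
\[
(n_h+\kappa_l)F_h^{[n+1]}\le\sum_{h'\sim h}w_h(h')F_{h'}^{[n]}+\sum_{j\ne l}\sum_{s\in S_j}F_s^{[n]}F_h^{[n]}\le(n_h+\kappa_l)\tilde F_h .
\]
Letting $n\to\infty$ gives $W_l(1)\le|S_l|-\tilde c_l$, that is, $c_l\ge\tilde c_l$.

\emph{Nonzero fixed points.} Let $b\ne0$ be a fixed point, $b_j>0$. For $l\ne j$ the argument $\sum_{i\ne l}b_i$ of $C_l$ is positive, so $b_l>0$. Thus all coordinates are positive, and since $r\ge2$ all the arguments are positive. By \eqref{eq:conc} and \eqref{eq:eigen},
\[
\sum_lx_lb_l<\sum_lx_l\beta_l\sum_{j\ne l}b_j=\sum_jb_j\sum_{l\ne j}x_l\beta_l=\theta\sum_jx_jb_j,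
\]
so $\theta>1$, that is, $\lambda<\lambda_*$. Conversely let $\theta>1$. By Lemma~\ref{lem:concave} and \eqref{eq:eigen}, $\Gamma_\lambda(\varepsilon y)_l=\varepsilon\theta y_l+O(\varepsilon^2)\ge\varepsilon y_l$ for small $\varepsilon>0$. The map $\Gamma_\lambda$ is continuous and nondecreasing in each coordinate, with $l$-th coordinate at most $|S_l|$, so the iterates $\Gamma_\lambda^n(\varepsilon y)$ increase to a positive fixed point.

\emph{Uniqueness.} Let $b\ne b'$ be positive fixed points. After exchanging them if necessary, $\gamma=\max_lb'_l/b_l>1$; let the maximum be attained at $l$. Then $\sum_{j\ne l}b'_j\le\gamma\sum_{j\ne l}b_j$, and \eqref{eq:conc} gives $b'_l\le C_l(\gamma\sum_{j\ne l}b_j)<\gamma b_l$, a contradiction. For $\lambda<\lambda_*$ the largest fixed point is nonzero, so it is the positive one.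
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:true}(i)]
The probability that the walk never returns to $o$ is $\frac1{d_o}\sum_l\sum_{s\in S_l}(1-F_s(1))=\frac1{d_o}\sum_lc_l$. By Lemma~\ref{lem:fixed}, for $\lambda>0$ it is positive if and only if $\lambda<\lambda_*$. So $\lambda_c=\lambda_*$, and $\mathrm{RW}_{\lambda_c}$ is recurrent.
\end{proof}

\begin{remark}
The equation for $\lambda_c$ agrees with the growth rate. As power series in $\lambda^{-1}$, let $\Sigma=\sum_v\lambda^{-|v|}$, and let $\Sigma_l$ be the part over words ending in an $H_l$-syllable. Then $\Sigma_l=\beta_l(\Sigma-\Sigma_l)$ and $\Sigma=1+\sum_l\Sigma_l$, so $\Sigma=\bigl(1-\sum_l\frac{\beta_l}{1+\beta_l}\bigr)^{-1}$. This is a rational function of $\lambda^{-1}$ whose smallest positive pole is $\lambda_c^{-1}$, and by (P) that pole is the radius of convergence. Also $\beta_l(1)=|H_l|-1\ge1$, so $\sum_l\frac{\beta_l(1)}{1+\beta_l(1)}\ge r/2\ge1$ and $\lambda_c\ge1$ for all these free products.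
\end{remark}

\section{Analyticity below $\lambda_c$ and the spectral radius}\label{sec:analytic}

Both $\rho<1$ and the finiteness of the mean regeneration time require that return times have exponential moments on the event of return, that is, that $W_l(\lambda,\cdot)$ converges beyond $z=1$. We apply the implicit function theorem to the system \eqref{eq:W} at $z=1$; strict concavity is what makes the Jacobian invertible. For $\lambda=0$ the level never decreases, so $W(0,\cdot)=0$, $c_l=|S_l|$ and $t_l=\kappa_l$. Together with Lemma~\ref{lem:fixed} this gives $c_l>0$ and $t_l>0$ for all $\lambda\in[0,\lambda_c)$.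

\begin{lemma}\label{lem:analytic}
Let $\lambda_0\in[0,\lambda_c)$. There are an open neighborhood $\mathcal U$ of $(\lambda_0,1)$ in $\mathbb R^2$ and a real-analytic map $\widetilde W:\mathcal U\to\mathbb R^r$ such that the matrices $M_l(\lambda,z,\sum_{j\ne l}\widetilde W_j)$ are invertible on $\mathcal U$ and, for each $\lambda\ge0$ with $(\lambda,1)\in\mathcal U$, there is $z_\lambda<1$ with $W(\lambda,z)=\widetilde W(\lambda,z)$ for $z\in(z_\lambda,1]$. For each $\lambda\in[0,\lambda_c)$ the power series $W_l(\lambda,\cdot)$ has radius of convergence greater than $1$.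
\end{lemma}

\begin{proof}
Let $W^0=W(\lambda_0,1)$, $A_l^0=\sum_{j\ne l}W_j^0$, and let $c_l,t_l$ refer to $\lambda_0$. The matrix $M_l(\lambda_0,1,A_l^0)$ has diagonal $n_h+t_l$ and off-diagonal absolute row sums at most $n_h$, so it is invertible by (D). Its entries are polynomials in $(\lambda,z,A)$, so $\widehat W_l$ is analytic near $(\lambda_0,1,A_l^0)$, and \eqref{eq:W} holds at this point. The map $V\mapsto\bigl(V_l-\widehat W_l(\lambda,z,\sum_{j\ne l}V_j)\bigr)_l$ has at the base point the Jacobian $I-J$ with $J_{lj}=\partial_A\widehat W_l\cdot\mathbf 1[l\ne j]$. If $\lambda_0=0$, then $J=0$, because $\widehat W_l$ carries a factor $\lambda$. If $\lambda_0>0$, then $\partial_A\widehat W_l=C_l'(t_l)>0$ by the definition of $C_l$, and $(Jc)_l=t_lC_l'(t_l)<C_l(t_l)=c_l$ by \eqref{eq:conc}. So the nonnegative matrix $J$ is a strict contraction for the norm $\max_l|b_l|/c_l$, and $I-J$ is invertible. The implicit function theorem gives open neighborhoods $\mathcal U\ni(\lambda_0,1)$ and $\mathcal V\ni W^0$ and an analytic map $\widetilde W:\mathcal U\to\mathcal V$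 such that, for $(\lambda,z)\in\mathcal U$, $\widetilde W(\lambda,z)$ is the only solution of \eqref{eq:W} in $\mathcal V$. Shrink $\mathcal U$ so that the matrices in the statement are invertible, $\widetilde W_l<|S_l|$ on $\mathcal U$ (possible as $|S_l|-W_l^0=c_l>0$), and $\lambda>0$ on $\mathcal U$ if $\lambda_0>0$.

It remains to see that this analytic branch is the probabilistic solution. Let $(\lambda,1)\in\mathcal U$. If $\lambda>0$, the vector $(|S_l|-\widetilde W_l(\lambda,1))_l$ is a positive fixed point of $\Gamma_\lambda$, hence equals $c(\lambda)$ by Lemma~\ref{lem:fixed}. If $\lambda=0$, then $(\lambda,1)$ is the base point. In both cases $W(\lambda,1)=\widetilde W(\lambda,1)\in\mathcal V$. As $z\uparrow1$, $W(\lambda,z)\uparrow W(\lambda,1)$ by monotone convergence, so for $z<1$ close to $1$ the solution $W(\lambda,z)$ of \eqref{eq:W} lies in $\mathcal V$ and equals $\widetilde W(\lambda,z)$.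

For the last claim take $\lambda_0=\lambda$. The power series $W_l(\lambda,\cdot)$ has nonnegative coefficients and converges at $1$, so its radius is at least $1$. The function $\widetilde W_l(\lambda,\cdot)$ extends holomorphically to a disk about $1$ and agrees with $W_l(\lambda,\cdot)$ on a real interval $(1-\varepsilon,1)$, hence on the intersection of that disk with the unit disk. By (P) the radius is not $1$.
\end{proof}

At $\lambda_c$ the argument breaks down: there $c=0$, $J=(\beta_l\mathbf 1[l\ne j])$, and $Jy=y$ by \eqref{eq:eigen}.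

\begin{proof}[Proof of Theorem~\ref{thm:true}(ii)]
Since $p^{(2n)}(o,o)\ge p^{(2)}(o,o)^n$ and $p^{(2)}(o,o)>0$ for $\lambda>0$, we have $\rho>0$. Let $0<\lambda<\lambda_c$ and let $U(z)=\frac z{d_o}\sum_lW_l(z)$ be the generating function of the first return time to $o$, so that $\sum_np^{(n)}(o,o)z^n=(1-U(z))^{-1}$ for $|z|<1$. By transience $U(1)<1$, and by Lemma~\ref{lem:analytic} $U$ converges beyond $1$. So there is $\eta>0$ with $|U(z)|\le U(1+\eta)<1$ for $|z|\le1+\eta$. Then $(1-U)^{-1}$ is holomorphic on that disk, and $\rho\le(1+\eta)^{-1}<1$. For $\lambda\ge\lambda_c$ the walk is recurrent, $\sum_np^{(n)}(o,o)=\infty$, so $\rho=1$.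

For continuity we move all operators to one space. The isometry $g\mapsto\sqrt\pi\,g$ from $\ell^2(\pi)$ onto $\ell^2$ of the vertex set with counting measure conjugates $P$ to the operator with kernel $\mathcal A_\lambda(x,y)=\sqrt{\pi(x)/\pi(y)}\,p(x,y)=\sqrt{p(x,y)p(y,x)}$, so $\rho(\lambda)=\|\mathcal A_\lambda\|$ by Lemma~\ref{lem:norm}. The kernel equals $\sqrt\lambda/\sqrt{N_xN_y}$ on edges between consecutive levels and $1/\sqrt{N_xN_y}$ on edges inside a level. Let $\lambda,\lambda'>0$ and $q=\max(\lambda'/\lambda,\lambda/\lambda')$. Since $N_v(\lambda)=(d_v-d_v^-)+\lambda d_v^-$, we have $N_v(\lambda')\ge q^{-1}N_v(\lambda)$, and therefore $0\le\mathcal A_{\lambda'}\le q^{3/2}\mathcal A_\lambda$ entrywise. Testing on nonnegative $g$ as in Lemma~\ref{lem:norm} gives $\rho(\lambda')\le q^{3/2}\rho(\lambda)$. Exchanging $\lambda$ and $\lambda'$ gives $|\log\rho(\lambda')-\log\rho(\lambda)|\le\frac32|\log\lambda'-\log\lambda|$.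
\end{proof}

\section{The speed below $\lambda_c$}\label{sec:below}

Let $0\le\lambda<\lambda_c$. The walk converges to an infinite reduced word $h_1h_2\cdots$, and the last visits to its prefixes are regeneration times. We compute the joint law of the next syllable and the time until the next regeneration, and read off the speed as a ratio of two means.

\subsection{Cones and last visits}
For $v\ne o$ with $\iota(v)=l$, let $\mathcal K(v)=\{v\}\cup\bigcup_{j\ne l}\mathcal B_j(v)$ be the set of reduced words with prefix $v$. By (B1), $\mathcal K(v)$ can be entered or left only through $v$. Let $\mathcal E_v$ be the set of paths that start at $v$ and lie in $\mathcal K(v)\setminus\{v\}$ at all times $n\ge1$. Such a path takes one of the $\kappa_l$ edges into $\mathcal K(v)$ and does not return to $v$, so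
\begin{equation}\label{eq:escape}
P_v(\mathcal E_v)=\frac1{N_v}\sum_{j\ne l}\sum_{s\in S_j}(1-F_s(1))=\frac{t_l}{N_v}>0 .
\end{equation}
Given $\mathcal E_v$, the law $\mathbf Q_l$ of $(v^{-1}X_n)_{n\ge0}$ depends only on $l$: the $\kappa_l$ edges into $\mathcal K(v)$ have equal weights, and the later transition probabilities do not depend on $v$ by (B2).

Almost surely every vertex is visited finitely often. For $\lambda>0$ this is transience. For $\lambda=0$, $|X_n|$ is nondecreasing and increases at each step from $v\ne o$ with probability at least $\kappa_{\iota(v)}/N_v$, which takes finitely many positive values; so $|X_n|\to\infty$. As the groups are finite, there are finitely many words with at most $k$ syllables, and $\|X_n\|\to\infty$. If $\|X_n\|>k$, then $X_{n+1}$ has the same $k$-syllable prefix as $X_n$; so this prefix is eventually a constant word $v_k=h_1\cdots h_k$. For $k\ge1$ the walk visits $v_k$, since it starts at $o\notin\mathcal K(v_k)$. Let $\sigma_k$ be the time of the last visit to $v_k$. For a word $v$ with $k$ syllables,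
\begin{equation}\label{eq:last}
\{\sigma_k=n,\ v_k=v\}=\{X_n=v\}\cap\{(X_{n+i})_{i\ge0}\in\mathcal E_v\}.
\end{equation}
Indeed, on the right side the walk stays in $\mathcal K(v)\setminus\{v\}$ after time $n$. On the left side it is eventually in $\mathcal K(v)$, and if it were outside at some time after $n$ it would visit $v$ again.

On the event \eqref{eq:last} the variables $(h_i,\sigma_i)_{i\le k}$ are determined by $X_0,\dots,X_n$, because $\mathcal K(v)$ contains no $v_i$ with $i<k$; this also shows $\sigma_1<\sigma_2<\cdots$. By the Markov property at time $n$, given this event and $X_0,\dots,X_n$, the process $(v^{-1}X_{n+i})_{i\ge0}$ has law $\mathbf Q_{\iota(v)}$. The pair $(h_{k+1},\sigma_{k+1}-\sigma_k)$ consists of the eventual first syllable of this process and the time of its last visit to that syllable. Let $\mu_l$ be the law of this pair $(h,\sigma)$ under $\mathbf Q_l$. We have shown: for $k\ge1$, given $(h_i,\sigma_i)_{i\le k}$, the pair $(h_{k+1},\sigma_{k+1}-\sigma_k)$ has law $\mu_{\iota(h_k)}$.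

\subsection{The law of a regeneration step}

\begin{lemma}\label{lem:regen}
For $j\ne l$, $g\in H_j^*$ and $z\in(0,1]$,
\begin{equation}\label{eq:regen}
E_{\mu_l}\bigl[z^\sigma;\,h=g\bigr]=\frac{z\,t_j}{t_l}\sum_{s\in S_j}\bigl(M_j(\lambda,z,A_j(z))^{-1}\bigr)_{s,g}.
\end{equation}
Moreover $\mu_l(h\in H_j^*)=c_j/t_l$, the mean $E_{\mu_l}\sigma$ is finite, and $c_l$, $t_l$, $E_{\mu_l}|h|$, $E_{\mu_l}\sigma$ are real-analytic functions of $\lambda\in[0,\lambda_c)$.
\end{lemma}

\begin{proof}
Fix $v$ with $\iota(v)=l$. For $g'\in H_j^*$ let $\gamma_{g'}=\sum_{n\ge0}z^nP_{vg'}(X_n=vg,\ n<T_v)$. After each visit to $vg$ the walk fails to return with probability at least $P_{vg}(\mathcal E_{vg})>0$, so $\gamma_{g'}\le1/P_{vg}(\mathcal E_{vg})<\infty$. A path in $\mathcal E_v$ has $h=g$ and $\sigma=n$ if and only if it goes from $v$ to $vg$ in $n$ steps inside $\mathcal K(v)\setminus\{v\}$ and then continues in $\mathcal E_{vg}$. By (B1) its first step is to some $vs$ with $s\in S_j$, since $vg\in\mathcal B_j(v)$. With \eqref{eq:escape},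
\[
E_{\mu_l}\bigl[z^\sigma;\,h=g\bigr]=\frac{N_v}{t_l}\cdot\frac z{N_v}\sum_{s\in S_j}\gamma_s\cdot\frac{t_j}{N_{vg}} .
\]
Decompose $\gamma_{g'}$ according to the first step. A step to $v$ contributes nothing, and after a step into a branch at $vg'$ the walk must hit $vg'$ before it can visit $vg$. So
\[
\gamma_{g'}=\mathbf 1[g'=g]+\frac z{n_{g'}+\kappa_j}\Bigl[\sum_{e\ne g''\sim g'}w_{g'}(g'')\gamma_{g''}+A_j(z)\gamma_{g'}\Bigr],
\]
that is, $M_j\gamma=(n_g+\kappa_j)\mathbf 1_g=N_{vg}\mathbf 1_g$ with $M_j=M_j(\lambda,z,A_j(z))$. As $zA_j(z)\le A_j(1)=\kappa_j-t_j$, the diagonal of $M_j$ is at least $n_{g'}+t_j>zn_{g'}$, so $M_j$ is invertible by (D), and \eqref{eq:regen} follows.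

At $z=1$, $M_j=M_j^0+t_jI$, so $M_j\mathbf 1=\lambda\mathbf 1_{S_j}+t_j\mathbf 1=M_jF(1)+t_j\mathbf 1$ and $t_jM_j^{-1}\mathbf 1=\mathbf 1-F(1)$. Summing \eqref{eq:regen} over $g\in H_j^*$ gives $\frac1{t_l}\sum_{s\in S_j}(1-F_s(1))=c_j/t_l$.

Fix $\lambda_0\in[0,\lambda_c)$ and take $\mathcal U,\widetilde W$ from Lemma~\ref{lem:analytic}. For $\lambda\ge0$ near $\lambda_0$, $c_l=|S_l|-\widetilde W_l(\lambda,1)$, so $c_l$ and $t_l>0$ are analytic. Replacing $A_j(z)$ by $\sum_{i\ne j}\widetilde W_i(\lambda,z)$ turns the right side of \eqref{eq:regen} into a function $\Xi_{l,g}(\lambda,z)$ that is analytic near $(\lambda_0,1)$ and equals the left side for $z\in(z_\lambda,1]$. Hence $E_{\mu_l}|h|=\sum_g|g|\,\Xi_{l,g}(\lambda,1)$, a finite sum. As $z\uparrow1$, $(1-z^\sigma)/(1-z)\uparrow\sigma$, so monotone convergence gives $E_{\mu_l}\sigma=\sum_g\partial_z\Xi_{l,g}(\lambda,1)<\infty$.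
\end{proof}

\begin{proposition}\label{prop:below}
For $0\le\lambda<\lambda_c$ put $\nu_l=c_lt_l/\sum_jc_jt_j$, $\bar a=\sum_l\nu_lE_{\mu_l}|h|$ and $\bar\sigma=\sum_l\nu_lE_{\mu_l}\sigma$. Then $|X_n|/n\to\bar a/\bar\sigma$ almost surely. So $\mathcal S$ exists, is deterministic and positive, and is real-analytic on $[0,\lambda_c)$.
\end{proposition}

\begin{proof}
The indices $\iota(h_k)$ form a Markov chain on $\{1,\dots,r\}$ with transition probabilities $c_j/t_l$ from $l$ to $j\ne l$. It is irreducible since all $c_j>0$, and $\nu$ is stationary since $\nu_lc_j/t_l$ is symmetric in $l,j$. The pairs $\xi_k=(h_k,\sigma_k-\sigma_{k-1})$, $k\ge2$, form a Markov chain on the union of the supports of the $\mu_l$, with transition law $\mu_l$ from any state whose syllable has index $l$. It is irreducible: the index chain reaches any $l$ with positive probability, and the next state is then any point in the support of $\mu_l$. The law $\mathsf m=\sum_l\nu_l\mu_l$ is stationary, because under $\mathsf m$ the index of $h$ has law $\nu$. By Lemma~\ref{lem:regen}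 and (E), almost surely
\[
\frac{|v_k|}k=\frac1k\sum_{i\le k}|h_i|\to\bar a\ge1,\qquad\frac{\sigma_k}k\to\bar\sigma\in[1,\infty).
\]
In particular $\sigma_{k+1}-\sigma_k=o(k)$. For $\sigma_k\le n<\sigma_{k+1}$ we have $\bigl||X_n|-|v_k|\bigr|\le\sigma_{k+1}-\sigma_k$ and $|n-\sigma_k|\le\sigma_{k+1}-\sigma_k$, so $|X_n|/k\to\bar a$ and $n/k\to\bar\sigma$. Analyticity follows from Lemma~\ref{lem:regen}.
\end{proof}

\section{The speed near and above $\lambda_c$}\label{sec:above}

The drift of $|X_n|$ has no fixed sign on $G$: at a vertex whose neighbors in its own copy all lie one level lower it is $(\kappa_l-\lambda|S_l|)/N_v$, and at $o$ it is $1$. We replace the level by a comparable additive function $f$ whose drift away from $o$ has everywhere the sign of $\theta-1$. On the tree it is $f(v)=|v|/r$.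

Let $\lambda>0$, with $\theta$, $x$, $y$ as in \eqref{eq:eigen}; recall that $y_l=\beta_lx_l$ and $1-y_l=\theta x_l$. Define $u_l$ on $H_l$ by $u_l(e)=0$ and $u_l=x_l(M_l^0)^{-1}\mathbf 1$ on $H_l^*$, so that
\[
\sum_{h'\sim h}w_h(h')\bigl(u_l(h')-u_l(h)\bigr)=-x_l,\qquad h\in H_l^* .
\]
By Lemma~\ref{lem:concave} the matrix $(M_l^0)^{-1}$ is nonnegative, and it has no zero row, so $u_l>0$ on $H_l^*$. By \eqref{eq:flux}, $\sum_{s\in S_l}u_l(s)=x_l\beta_l=y_l$. Put
\[
f(h_1\cdots h_n)=\sum_{i=1}^nu_{\iota(h_i)}(h_i),\qquad f(o)=0,\qquad\eta(\lambda)=\min_l\min_{h\in H_l^*}\frac{u_l(h)}{|h|}>0 .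
\]
An edge changes one syllable, so $f$ has bounded increments along edges. Also $f(v)\ge\eta|v|$, and $\eta$ is continuous on $(0,\infty)$ because $\theta$, $\beta_l$ and $(M_l^0)^{-1}$ are. For $v\ne o$ with $\iota(v)=l$, the edges in the copy of index $l$ contribute $-x_l$ to $N_v(Pf-f)(v)$ and the other edges contribute $\sum_{j\ne l}y_j=1-y_l$. Since $x_l=(1-y_l)/\theta$,
\begin{equation}\label{eq:drift}
(Pf-f)(v)=\Bigl(1-\frac1\theta\Bigr)\frac{1-y_l}{N_v}\le\Bigl(1-\frac1\theta\Bigr)^+\quad(v\ne o),\qquad(Pf-f)(o)=\frac1{d_o}\sum_ly_l=\frac1{d_o},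
\end{equation}
where $b^+=\max(b,0)$ and we used $0<1-y_l<1\le N_v$.

\begin{proposition}\label{prop:above}
For every $\lambda>0$, almost surely $\limsup_n|X_n|/n\le\bigl(1-1/\theta(\lambda)\bigr)^+/\eta(\lambda)$.
\end{proposition}

\begin{proof}
The process $\mathcal M_n=f(X_n)-\sum_{i<n}(Pf-f)(X_i)$ is a martingale with bounded increments. By (M), $\mathcal M_n/n\to0$ almost surely, and therefore $\max_{i\le n}|\mathcal M_i|/n\to0$. The drift at $o$ is positive and $o$ may be visited often, so we start counting at the last visit. Let $b\le n$ be the last time up to $n$ with $X_b=o$; it exists since $X_0=o$. By \eqref{eq:drift} and $f(o)=0$,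
\[
\eta|X_n|\le f(X_n)-f(X_b)=\mathcal M_n-\mathcal M_b+\sum_{b\le i<n}(Pf-f)(X_i)\le2\max_{i\le n}|\mathcal M_i|+\frac1{d_o}+n\Bigl(1-\frac1\theta\Bigr)^+ .
\]
Divide by $n$ and let $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:true}(iii)]
On $[0,\lambda_c)$ the claims are Proposition~\ref{prop:below}. For $\lambda\ge\lambda_c$ we have $\theta\le1$, so Proposition~\ref{prop:above} gives $|X_n|/n\to0$ almost surely, that is, $\mathcal S(\lambda)=0$. It remains to check continuity at $\lambda_c$ from the left. As $\lambda\uparrow\lambda_c$, $\theta(\lambda)\to1$ and $\eta(\lambda)\to\eta(\lambda_c)>0$, so $0<\mathcal S(\lambda)\le(1-1/\theta(\lambda))/\eta(\lambda)\to0$.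
\end{proof}

\begin{thebibliography}{9}

\bibitem{SSSWX}
Zhan Shi, Vladas Sidoravicius, He Song, Longmin Wang, Kainan Xiang,
\emph{On Spectral Radius of Biased Random Walks on Infinite Graphs},
arXiv:1805.01611 (2018).

\end{thebibliography}
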